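# McCool groups are not fundamental groups of smooth quasi-projective varieties

## 1. Conjugating basis elements in $F_2$ and in $F_3$

Let $F_n$ be the free group with basis $x_1,\dots,x_n$. For $w\in F_n$ write $c_w(x)=wxw^{-1}$. Automorphisms are composed as maps, so $c_wc_v=c_{wv}$.

Start with $F_2$ and consider the automorphism $\alpha_{12}$ that sends $x_1\mapsto x_2x_1x_2^{-1}$ and fixes $x_2$. It also sends $x_2$ to $x_2x_2x_2^{-1}$, so it is conjugation by $x_2$: $\alpha_{12}=c_{x_2}$. In the same way $\alpha_{21}$, which sends $x_2\mapsto x_1x_2x_1^{-1}$ and fixes $x_1$, is $c_{x_1}$. The group generated by the two is $\mathrm{Inn}(F_2)$, and it is isomorphic to $F_2$ because $F_2$ has trivial center. It is therefore the fundamental group of an algebraic variety that everybody knows, $\mathbb P^1\setminus\{0,1,\infty\}$.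

Now do the same in $F_3$. There are six automorphisms $\alpha_{ij}$, where $\alpha_{ij}$ sends $x_i\mapsto x_jx_ix_j^{-1}$ and fixes the other two basis elements. No $\alpha_{ij}$ is inner any more, but certain products are. For instance $\alpha_{13}\alpha_{23}$ conjugates $x_1$ and $x_2$ by $x_3$ and fixes $x_3$, so it is $c_{x_3}$. Altogether
$$\alpha_{21}\alpha_{31}=c_{x_1},\qquad \alpha_{12}\alpha_{32}=c_{x_2},\qquad \alpha_{13}\alpha_{23}=c_{x_3}.\tag{1}$$
For every automorphism $\psi$ we have
$$\psi c_w\psi^{-1}=c_{\psi(w)}.\tag{2}$$
Since $\alpha_{12}$ fixes $x_3$, it follows that $\alpha_{12}$ commutes with $\alpha_{13}\alpha_{23}$. It does not commute with $\alpha_{13}$: indeed $\alpha_{12}\alpha_{13}(x_1)=x_3x_2x_1x_2^{-1}x_3^{-1}$, whereas $\alpha_{13}\alpha_{12}(x_1)=x_2x_3x_1x_3^{-1}x_2^{-1}$.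

**Definition (McCool group).** $P\Sigma_n\subset\mathrm{Aut}(F_n)$ is the group of automorphisms that send each $x_i$ to a conjugate of itself. It is also called the group of basis-conjugating automorphisms, the pure symmetric automorphism group, or the pure welded braid group. It is generated by the $\alpha_{ij}$ ($i\ne j$), where $\alpha_{ij}(x_i)=x_jx_ix_j^{-1}$ and $\alpha_{ij}(x_k)=x_k$ for $k\neq i$.

So $P\Sigma_1=1$ and $P\Sigma_2=\mathrm{Inn}(F_2)\cong F_2$. For general $n$ we use the presentation of McCool (Canad. J. Math. 1986).

**McCool's presentation.** $P\Sigma_n$ has generators $\alpha_{ij}$ and, for distinct indices, the relations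

* (R1) $[\alpha_{ij},\alpha_{kl}]=1$,
* (R2) $[\alpha_{ik},\alpha_{jk}]=1$,
* (R3) $[\alpha_{ij},\alpha_{ik}\alpha_{jk}]=1$, referred to as R3$(i,j,k)$.

What does $P\Sigma_3$ look like? Add to the presentation for $n=3$ the relations that kill the three inner automorphisms in (1). There is no (R1). Each relator (R2) becomes a commutator of an element with its inverse, and in each (R3) the second entry becomes trivial. What is left is the free group on the images $s_1,s_2,s_3$ of $\alpha_{21},\alpha_{12},\alpha_{13}$. We have killed the normal closure of $c_{x_1},c_{x_2},c_{x_3}$, and by (2) this is $\mathrm{Inn}(F_3)$. Hence there is an exact sequence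
$$1\to \mathrm{Inn}(F_3)\to P\Sigma_3\xrightarrow{\ \varphi_0\ }F_3\to1,\tag{3}$$
in which $\varphi_0$ sends $\alpha_{21},\alpha_{31}\mapsto s_1^{\pm1}$, $\alpha_{12},\alpha_{32}\mapsto s_2^{\pm1}$ and $\alpha_{13},\alpha_{23}\mapsto s_3^{\pm1}$, with sign $+$ for the first of each pair.

Thus $P\Sigma_3$ is an extension of $F_3$ by $F_3$, just as if it came from a fibration whose base and fiber are spheres with four punctures. Does it come from algebraic geometry, as $P\Sigma_2$ does?

**Definition.** A finitely presented group $G$ is quasi-projective if $G\cong\pi_1(M)$ for a smooth connected complex quasi-projective variety $M$.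

For example, $F_r$ is quasi-projective: it is $\pi_1$ of $\mathbb P^1$ minus $r+1$ points. In particular $P\Sigma_1$ and $P\Sigma_2$ are quasi-projective. The question of which $P\Sigma_n$ with $n\ge3$ are quasi-projective is taken from Suciu and Wang, *Chen ranks and resonance varieties of the upper McCool groups* (arXiv:1804.06006). We shall prove two statements.

**Theorem A.** For $n\ge3$, $P\Sigma_n$ is not a quasi-projective group.

**Theorem B.** Let $M$ be a smooth connected complex quasi-projective variety. There is no homomorphism $\theta:\pi_1(M)\to P\Sigma_3$ with finitely generated kernel and image of finite index. Consequently, for $n\ge3$: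

* (i) no finite-index subgroup of $P\Sigma_n$ is quasi-projective, and no group commensurable with $P\Sigma_n$ is quasi-projective (for example the full welded braid groups and the symmetric automorphism groups);
* (ii) $P\Sigma_n\times K$ is not quasi-projective for any finitely generated group $K$.

In particular $P\Sigma_n$ is quasi-projective if and only if $n\le2$. Theorem A follows from (i), but we prove it first and independently, because its proof is short and shows where the trouble sits.

## 2. Isotropic subspaces of $H^1(P\Sigma_n)$ and the resonance test

All relators in McCool's presentation are commutators, so $H_1(P\Sigma_n;\mathbb Z)$ is free on the classes of the $\alpha_{ij}$. Let $e_{ij}\in H^1$ be the dual basis, and write $a_{ij}=a(\alpha_{ij})$ for $a\in H^1=H^1(P\Sigma_n;\mathbb C)$. For $n\geq 3$ put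
$$V_{ij}=\langle e_{ij},e_{ji}\rangle,\qquad h_1=e_{21}-e_{31},\quad h_2=e_{12}-e_{32},\quad h_3=e_{13}-e_{23},\qquad V_{123}=\langle h_1,h_2,h_3\rangle .$$
These spaces come from free quotients.

The map $\varphi_{ij}:P\Sigma_n\to F_2$ sends $\alpha_{ij},\alpha_{ji}$ to a basis and all other generators to $1$. It is well defined because no relator involves both $\alpha_{ij}$ and $\alpha_{ji}$. Under $\varphi_{ij}$ every relator becomes a commutator of powers of one element.

The map $\varphi_0$ of (3) extends to $P\Sigma_n\to F_3$ by sending every generator with an index $\ge4$ to $1$. Let us check the relations. In (R1) four distinct indices occur, so one of the two generators has an index $\ge4$ and dies. In (R2) both generators go to powers of the same $s_k$, or one goes to $1$. In R3$(i,j,k)$ with $\{i,j,k\}=\{1,2,3\}$ we get $\alpha_{ik}\alpha_{jk}\mapsto1$. If $k\ge4$ then $\alpha_{ik},\alpha_{jk}\mapsto1$, and if $i$ or $j$ is $\ge4$ then $\alpha_{ij}\mapsto1$.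

By construction $V_{ij}=\varphi_{ij}^*H^1(F_2;\mathbb C)$ and $V_{123}=\varphi_0^*H^1(F_3;\mathbb C)$. Since $H^2$ of a free group is zero, the cup product vanishes on $V_{ij}\times V_{ij}$ and on $V_{123}\times V_{123}$.

The next lemma says that these spaces are as large as isotropy allows. The tool is restriction to tori. If $u,v\in G$ commute, they define a homomorphism $\mathbb Z^2\to G$, and $a\cup b$ pulls back to $a(u)b(v)-a(v)b(u)$ times the generator of $H^2(\mathbb Z^2)$. Hence
$$a\cup b=0\ \text{ and }\ uv=vu\quad\Longrightarrow\quad a(u)b(v)=a(v)b(u).\tag{4}$$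
For $c\in H^1$ put $Z(c)=\{a\in H^1: a\cup c=0\}$.

**Lemma 1.** Let $n\ge3$. Then $Z(e_{ij})=V_{ij}$ for all $i\neq j$, and $Z(h_1)=V_{123}$.

*Proof.* The inclusions $\supseteq$ hold by isotropy. For the first equality, permute the $x_i$ so that $e_{ij}=e_{12}$. Let $a\cup e_{12}=0$ and let $k,l\ge3$ be distinct (the first item is empty if $n=3$). Apply (4) with $b=e_{12}$ to the following commuting pairs:

* $(\alpha_{12},\alpha_{kl})$ from (R1) gives $a_{kl}=0$;
* $(\alpha_{12},\alpha_{k2})$ from (R2) gives $a_{k2}=0$;
* $(\alpha_{k1},\alpha_{k2}\alpha_{12})$ from R3$(k,1,2)$ gives $a_{k1}=0$;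
* $(\alpha_{1k},\alpha_{12}\alpha_{k2})$ from R3$(1,k,2)$ gives $a_{1k}=0$;
* $(\alpha_{12},\alpha_{1k}\alpha_{2k})$ from R3$(1,2,k)$ gives $a_{1k}+a_{2k}=0$, so $a_{2k}=0$.

Only $a_{12}$ and $a_{21}$ survive, so $a\in V_{12}$.

For the second equality let $a\cup h_1=0$. Recall that $h_1$ is $1$ on $\alpha_{21}$, is $-1$ on $\alpha_{31}$, and vanishes on all other generators.

* $(\alpha_{21},\alpha_{kl})$ with $k,l\notin\{1,2\}$ distinct, and $(\alpha_{31},\alpha_{kl})$ with $k,l\notin\{1,3\}$ distinct, give $a_{kl}=0$ whenever $k,l\ne1$ and $\{k,l\}\ne\{2,3\}$.
* For $k\ge4$, $(\alpha_{21},\alpha_{k1})$ gives $a_{k1}=0$. By R3$(2,1,k)$ the pair $(\alpha_{21},\alpha_{2k}\alpha_{1k})$ gives $a_{2k}+a_{1k}=0$, and $a_{2k}=0$ by the previous item, so $a_{1k}=0$.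
* $(\alpha_{21},\alpha_{31})$ gives $-a_{21}=a_{31}$; $(\alpha_{21},\alpha_{23}\alpha_{13})$ gives $a_{23}+a_{13}=0$; $(\alpha_{31},\alpha_{32}\alpha_{12})$ gives $a_{32}+a_{12}=0$.

So $a=a_{21}h_1+a_{12}h_2+a_{13}h_3\in V_{123}$. $\square$

With this in hand, let us try the first tool a sensible person would reach for.

**Definition (resonance, isotropy, formality).** Let $G$ be finitely presented. The first resonance variety $\mathcal R_1(G)$ is the set of $a\in H^1(G;\mathbb C)$ for which there is $b\in H^1(G;\mathbb C)$, not proportional to $a$, with $a\cup b=0$. A linear subspace $V\subseteq H^1(G;\mathbb C)$ is $0$-isotropic if the cup product vanishes on $V\times V$. It is $1$-isotropic if the image of $\cup|_{V\times V}$ is a line $\mathbb C\cdot c\subseteq H^2(G;\mathbb C)$ and the resulting skew form on $V$ is non-degenerate. The group $G$ is $1$-formal if its Malcev Lie algebra is isomorphic to the completion of its holonomy Lie algebra; equivalently, it is the completion of a Lie algebra with quadratic relations.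

Examples. For $G=F_r$ with $r\ge2$, all cup products vanish, so every non-zero $a$ is in $\mathcal R_1$ and $H^1$ is $0$-isotropic of dimension $r$. For $G=\mathbb Z^2$ the cup product is the determinant, so no non-zero $a$ is in $\mathcal R_1$. For a closed surface of genus $h\ge2$, $H^1$ is $1$-isotropic of dimension $2h$. The free group is $1$-formal: its Malcev Lie algebra is the completed free Lie algebra, with no relations at all. Formality enters these notes only through the following three facts, which are not used in the proofs of Theorems A and B.

* (F1) $P\Sigma_n$ is $1$-formal.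
* (F2) For $n\ge3$, every irreducible component of $\mathcal R_1(P\Sigma_n)$ is a $0$-isotropic linear subspace of dimension $2$ or $3$.
* (F3) (Dimca, Papadima, Suciu) If $G$ is quasi-projective and $1$-formal, then each positive-dimensional irreducible component of $\mathcal R_1(G)$ is a linear subspace, and it is either $0$-isotropic of dimension at least $2$ or $1$-isotropic of dimension at least $4$.

One would like to contradict (F3). We can see the components ourselves. The set $V_{ij}$ is irreducible and lies in $\mathcal R_1$, so it lies in a component $L$. By (F2), $L$ is linear and $0$-isotropic, so $L\subseteq Z(e_{ij})=V_{ij}$. Hence $V_{ij}$ is a component, and for the same reason so is $V_{123}$. Their dimensions are $2$ and $3$, and (F3) permits $0$-isotropic components of every dimension $\ge2$. By (F2) there are no others. The test is passed, and it has nothing more to say. To get further we must use the variety $M$ itself and not only the shape of $\mathcal R_1$.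

## 3. From free quotients to maps onto curves

All varieties are over $\mathbb C$.

**Definition (admissible map).** A morphism $f:M\to C$ from a smooth connected quasi-projective variety to a smooth curve is admissible if it is surjective and its generic fiber is connected.

The projection of a product of two smooth connected curves to a factor is admissible. The map $z\mapsto z^2$ on $\mathbb C^*$ is not: its fibers have two points, and on $\pi_1$ it is multiplication by $2$. If $f$ is admissible, then $f_*$ is onto on $\pi_1$: over some non-empty Zariski-open $C^\circ\subset C$ the map is a topological fibration with connected fiber, so $\pi_1(f^{-1}(C^\circ))\to\pi_1(C^\circ)\to\pi_1(C)$ is onto. Consequently $f^*$ is injective on $H^1$.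

**Definition (characteristic variety).** $\mathcal V_1(M)=\{\rho\in H^1(M;\mathbb C^*): H^1(M;\mathbb C_\rho)\neq0\}$.

It depends only on $\pi_1(M)$, since $H^1(M;\mathbb C_\rho)=H^1(\pi_1(M);\mathbb C_\rho)$, which is the space of crossed homomorphisms modulo principal ones. For $F_r$ the crossed homomorphisms form a space of dimension $r$ (choose values on a basis), and the principal ones have dimension $1$ if $\rho\ne1$ and $0$ if $\rho=1$. So
$$\dim H^1(F_r;\mathbb C_\rho)=r-1\ \ (\rho\neq1),\qquad \dim H^1(F_r;\mathbb C)=r .\tag{5}$$

**Arapura's theorem** (J. Algebraic Geom. 6 (1997), Prop. V.1.7; recalled by Dimca, Papadima and Suciu, Duke Math. J. 148 (2009)). Let $M$ be smooth, connected and quasi-projective. Every positive-dimensional irreducible component of $\mathcal V_1(M)$ containing $1$ equals $f^*H^1(C;\mathbb C^*)$ for some admissible $f:M\to C$ with $\chi(C)<0$.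

**Proposition 2.** Let $\varphi:\pi_1(M)\to F_r$ be surjective, $r\ge2$. There is an admissible $f:M\to C$ with $\chi(C)<0$ and $\varphi^*H^1(F_r;\mathbb C)\subseteq f^*H^1(C;\mathbb C)$.

*Proof.* For each $\rho$, pullback $H^1(F_r;\mathbb C_\rho)\to H^1(\pi_1(M);\mathbb C_{\varphi^*\rho})$ is injective: if $z\circ\varphi$ is principal, then so is $z$, because $\varphi$ is onto. By (5), $\varphi^*H^1(F_r;\mathbb C^*)\subseteq\mathcal V_1(M)$. This set is an irreducible positive-dimensional torus through $1$, so it lies in one component $f^*H^1(C;\mathbb C^*)$ as in Arapura's theorem. Now take $a\in\varphi^*H^1(F_r;\mathbb C)$. For every $t\in\mathbb C$ the character $\exp(ta)$ lies in $f^*H^1(C;\mathbb C^*)$, so it is trivial on $\ker f_*$. Hence $a$ vanishes on $\ker f_*$. As $f_*$ is onto, $a\in f^*H^1(C;\mathbb C)$. $\square$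

We also need to know what it means for two maps to curves to be dependent.

**Proposition 3.** Let $p:M\to C$, $p':M\to C'$ be dominant morphisms from a smooth connected variety to smooth connected non-compact curves. If $(p,p'):M\to C\times C'$ is not dominant, then $p$ and $p'$ both factor through one dominant morphism $M\to\tilde T$ to a smooth connected affine curve. Such a curve has free $\pi_1$ and $H^2(\tilde T;\mathbb C)=0$.

*Proof.* Smooth non-compact curves are affine, so $C\times C'$ is an affine surface. The closure $T$ of the image of $M$ is irreducible. It has dimension at least $1$ because $p$ is dominant, and less than $2$ by assumption, so it is an affine curve. Since $M$ is normal and $M\to T$ is dominant, the map factors through the normalization $\tilde T$ of $T$. $\square$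

## 4. Four curves attached to a hypothetical $M$

For the proof of Theorem A fix $n\ge3$ and $G=P\Sigma_n$, and suppose $G=\pi_1(M)$ with $M$ smooth connected quasi-projective. Then $H^1(M)=H^1(G)$. Moreover $H^2(G)\hookrightarrow H^2(M)$, because a $K(G,1)$ is obtained from $M$ by attaching cells of dimension $\ge3$. So whether $a\cup b$ vanishes may be tested in $G$, and Lemma 1 applies in $H^*(M)$.

The first goal is to see each of $V_{12},V_{13},V_{23},V_{123}$ as the whole $H^1$ of a curve.

**Lemma 4.** For each $V\in\{V_{12},V_{13},V_{23},V_{123}\}$ there is an admissible $f:M\to C$ with $C$ non-compact and $f^*H^1(C;\mathbb C)=V$.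

*Proof.* Proposition 2, applied to $\varphi_{ij}$ or $\varphi_0$, gives an admissible $f:M\to C$ with $\chi(C)<0$ and $V\subseteq W:=f^*H^1(C;\mathbb C)$. Let $c=e_{ij}$ if $V=V_{ij}$ and $c=h_1$ if $V=V_{123}$, so that $Z(c)=V$ by Lemma 1. The map $W\to f^*H^2(C;\mathbb C)$, $b\mapsto c\cup b$, has target of dimension $\le1$ and kernel $W\cap Z(c)=V$. Hence $\dim W\le\dim V+1$.

Suppose $C$ is compact. Then its genus is at least $2$, so $\dim W\ge4$ is even. Since $\dim V\le3$, this forces $\dim V=3$, $\dim W=4$, and $C$ has genus $2$. If $f^*H^2(C)=0$, then $W\subseteq Z(c)=V$, which is impossible. If $f^*$ is injective on $H^2(C)$, then $V$ is a $3$-dimensional isotropic subspace of the $4$-dimensional symplectic space $W$, which is impossible too.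

So $C$ is non-compact, $H^2(C;\mathbb C)=0$, $W$ is isotropic, $W\subseteq Z(c)=V$, and $W=V$. $\square$

Denote the resulting maps by $f_{12},f_{13},f_{23}$ with targets $C_{12},C_{13},C_{23}$, and by $g:M\to C_{123}$.

The next goal is to show that the four curves are rational. We recall the Hodge theory needed. For a smooth quasi-projective $M$, $H^1(M;\mathbb Q)$ carries a mixed Hodge structure (MHS) with Hodge types among $(1,0),(0,1),(1,1)$, and morphisms of varieties induce morphisms of MHS. Images, sums and intersections of sub-MHS are sub-MHS, and a bijective morphism is an isomorphism. A one-dimensional rational MHS has one Hodge type $(p,q)$, and by the symmetry $h^{p,q}=h^{q,p}$ it is $(p,p)$. For a smooth curve $C$ with smooth compactification $\bar C$, $W_1H^1(C)=H^1(\bar C)$. For example $H^1(\mathbb C^*)$ has type $(1,1)$, while for an elliptic curve minus a point $H^1$ has types $(1,0),(0,1)$.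

**Lemma 5.** $C_{12},C_{13},C_{23},C_{123}$ are Zariski-open in $\mathbb P^1$. Each of $C_{12},C_{13},C_{23}$ is $\mathbb P^1$ minus $3$ points, and $C_{123}$ is $\mathbb P^1$ minus $4$ points.

*Proof.* The rational subspace $f_{ij}^*H^1(C_{ij};\mathbb Q)$ has dimension $2$ and lies in $V_{ij}\cap H^1(M;\mathbb Q)$, which is the $\mathbb Q$-span of $e_{ij},e_{ji}$. So the two agree. Likewise $g^*H^1(C_{123};\mathbb Q)$ is the $\mathbb Q$-span of $h_1,h_2,h_3$. As images of morphisms of MHS these are sub-MHS of $H^1(M;\mathbb Q)$; we denote them again by $V_{ij},V_{123}$. Now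
$$\mathbb Qh_1=V_{123}\cap(V_{12}+V_{13}),\quad \mathbb Qh_2=V_{123}\cap(V_{12}+V_{23}),\quad \mathbb Qh_3=V_{123}\cap(V_{13}+V_{23}).$$
To check the first equality, write an element of $V_{123}$ as $\lambda h_1+\mu h_2+\nu h_3$. Its coefficients at $e_{32},e_{23}$ are $-\mu,-\nu$, and they must vanish for it to lie in $V_{12}+V_{13}$. For the second look at $e_{31},e_{13}$, where the coefficients are $-\lambda,\nu$; for the third at $e_{21},e_{12}$, where they are $\lambda,\mu$. So $\mathbb Qh_1,\mathbb Qh_2,\mathbb Qh_3$ are one-dimensional MHS. Of the types available in $H^1(M)$ only $(1,1)$ has the form $(p,p)$. Hence $V_{123}$ is pure of type $(1,1)$.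

The sum $V_{12}+V_{13}+V_{23}$ is direct and contains $V_{123}$. The projections of $V_{123}$ to the three summands are morphisms of MHS, and they are onto: to $V_{12}$ we have $h_1\mapsto e_{21}$, $h_2\mapsto e_{12}$; to $V_{13}$ we have $h_1\mapsto-e_{31}$, $h_3\mapsto e_{13}$; to $V_{23}$ we have $h_2\mapsto-e_{32}$, $h_3\mapsto-e_{23}$. So all $V_{ij}$ are pure of type $(1,1)$. Since $f_{ij}^*$ and $g^*$ are isomorphisms of MHS onto $V_{ij}$ and $V_{123}$, the part $W_1H^1=H^1(\bar C)$ is zero for all four curves, so all compactifications have genus $0$. Finally, $\mathbb P^1$ minus $m\ge1$ points has $b_1=m-1$, and the values of $b_1$ are $2,2,2,3$. $\square$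

One might hope that a little more Hodge theory on $H^1$ finishes the proof. It cannot, in this form. Declare all $e_{ij}$ to be of type $(1,1)$. Then every rational subspace of $H^1$ is a sub-MHS, and the dimensions $2,2,2,3$ are those of $H^1$ of $\mathbb P^1$ minus $3,3,3,4$ points. So the linear algebra of these subspaces, with their Hodge types, is consistent.

## 5. Orders of units along a horizontal boundary divisor

What we have gained is that the classes $e_{ij}$ and $h_i$ are, up to a factor, classes of invertible functions. So an equation such as $h_1=e_{21}-e_{31}$ between cohomology classes becomes an equation between functions, and functions have more content than classes: they can be restricted to divisors at infinity. That is how we get past the point where linear algebra stopped.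

**Step 1: compactify.** We need a boundary on which to measure orders. By resolution of singularities (first pass to the closure of the graph of the four maps in a projective variety, then resolve without changing $M$) choose a smooth projective $\bar M\supset M$ such that $\bar M\setminus M$ is a simple normal crossings divisor and $f_{12},f_{13},f_{23},g$ extend to morphisms $\bar M\to\mathbb P^1$, denoted by the same letters.

**Step 2: turn classes into units.** A unit $u\in\mathcal O^*(M)$ has a class $[u]\in H^1(M;\mathbb Z)$, the pullback of the generator of $H^1(\mathbb C^*;\mathbb Z)$. Its value on a loop is the winding number of $u$ along that loop. We claim that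
$$[u]=0\quad\Longrightarrow\quad u\ \text{is constant}.\tag{6}$$
Indeed, if $u$ is not constant, its divisor on $\bar M$ is non-zero and supported on the boundary. A small loop around a component of order $m\ne0$ (a meridian) has winding number $m$ under $u$, so $[u]\ne0$.

For $C=\mathbb P^1\setminus S$ with $S\neq\emptyset$ finite, $\mathcal O^*(C)/\mathbb C^*\cong H^1(C;\mathbb Z)$. Both sides are the integer vectors $(n_s)_{s\in S}$ with sum $0$: on the left take orders at the points of $S$, on the right take values on small loops around them, and every divisor of degree $0$ on $\mathbb P^1$ is principal. For example, on $\mathbb P^1\setminus\{0,1,\infty\}$ the units $z$ and $z-1$ give a basis.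

Write $f_{\{i,j\}}$ and $C_{\{i,j\}}$ for the map and the curve attached to $\{i,j\}\subset\{1,2,3\}$. The classes $e_{ij}$ and $h_i$ lie in $f_{\{i,j\}}^*H^1(C_{\{i,j\}};\mathbb Q)$ and $g^*H^1(C_{123};\mathbb Q)$. Clearing denominators, we find one integer $N\ge1$ and units
$$u_{ij}=f_{\{i,j\}}^*w_{ij},\quad w_{ij}\in\mathcal O^*(C_{\{i,j\}}),\quad [u_{ij}]=Ne_{ij};\qquad a_i\in\mathcal O^*(C_{123}),\quad[g^*a_i]=Nh_i .$$
Both $u_{12}$ and $u_{21}$ are functions of the single map $f_{12}$, and similarly for the other pairs. By (6), comparing classes, there are $\kappa_i\in\mathbb C^*$ with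
$$A:=\frac{u_{21}}{u_{31}}=\kappa_1\,g^*a_1,\qquad B:=\frac{u_{12}}{u_{32}}=\kappa_2\,g^*a_2,\qquad E:=\frac{u_{13}}{u_{23}}=\kappa_3\,g^*a_3 .\tag{7}$$

**Step 3: look along a boundary divisor on which $g$ varies.** Call a prime divisor $D\subset\bar M\setminus M$ horizontal (for $g$) if $g(D)=\mathbb P^1$. In the product $C_{123}\times C_{12}\subset\mathbb P^1\times\mathbb P^1$, with $g$ and $f_{12}$ the projections, the boundary components $\mathbb P^1\times\{k\}$ with $k$ a puncture of $C_{12}$ are horizontal, and the components $\{s\}\times\mathbb P^1$ are not.

The purpose of this step is to play two facts against each other. On a horizontal $D$ the functions $A,B,E$ have order $0$ and restrict to functions of the non-constant map $g|_D$. On the other hand, if the $u_{ij}$ have non-zero orders along $D$, the maps $f_{\{i,j\}}$ are constant on $D$. To exploit this, regroup a monomial in $A,B,E$ by curves: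
$$A^\lambda B^\mu E^\nu=\big(u_{12}^{\mu}u_{21}^{\lambda}\big)\cdot\big(u_{13}^{\nu}u_{31}^{-\lambda}\big)\cdot\big(u_{32}^{-\mu}u_{23}^{-\nu}\big)=:P\cdot Q\cdot R .\tag{8}$$
Each of $P,Q,R$ is pulled back from one curve. We look for exponents that give all three order $0$ along $D$.

**Lemma 6.** Let $D\subset\bar M\setminus M$ be a horizontal prime divisor. Then $\mathrm{ord}_D(u_{12})\cdot\mathrm{ord}_D(u_{21})=0$.

*Proof.* The general point of $D$ maps under $g$ into $C_{123}$, where the $a_i$ are invertible, so $g^*a_i$ has order $0$ along $D$. By (7),
$$r_1:=\mathrm{ord}_Du_{21}=\mathrm{ord}_Du_{31},\quad r_2:=\mathrm{ord}_Du_{12}=\mathrm{ord}_Du_{32},\quad r_3:=\mathrm{ord}_Du_{13}=\mathrm{ord}_Du_{23}.$$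
In (8) the orders of $P,Q,R$ along $D$ are $\mu r_2+\lambda r_1$, $\nu r_3-\lambda r_1$, $-\mu r_2-\nu r_3$. They vanish if $\lambda r_1=-\mu r_2=\nu r_3$, and this holds for
$$\lambda=-r_2r_3,\qquad\mu=r_1r_3,\qquad\nu=-r_1r_2 ,$$
where all three products are $-r_1r_2r_3$. Fix these exponents.

Each of $P,Q,R$ restricts to a constant on $D$. Take $P=f_{12}^*w$ with $w=w_{12}^{\mu}w_{21}^{\lambda}$. The image $f_{12}(D)$ is closed and irreducible, so it is $\mathbb P^1$ or a point. If $f_{12}(D)=\mathbb P^1$, the general point of $D$ maps into $C_{12}$, so $u_{12},u_{21}$ have order $0$ along $D$. That is, $r_1=r_2=0$, hence $\lambda=\mu=0$ and $P=1$. If $f_{12}(D)=\{s\}$, let $t_s$ be a local coordinate at $s$. Then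
$$0=\mathrm{ord}_D P=\mathrm{ord}_s(w)\cdot\mathrm{ord}_D(f_{12}^*t_s)\quad\text{with}\quad \mathrm{ord}_D(f_{12}^*t_s)>0,$$
so $\mathrm{ord}_s(w)=0$ and $P|_D$ is the constant $w(s)$. For $Q$ use $f_{13}$: if $f_{13}(D)=\mathbb P^1$ then $r_1=r_3=0$, so $\lambda=\nu=0$ and $Q=1$. For $R$ use $f_{23}$: if $f_{23}(D)=\mathbb P^1$ then $r_2=r_3=0$, so $\mu=\nu=0$ and $R=1$. The case of a point is the same for all three.

By (7) and (8), $PQR=\mathrm{const}\cdot g^*(a_1^\lambda a_2^\mu a_3^\nu)$ is therefore constant on $D$. As $g|_D$ is dominant, the rational function $a_1^\lambda a_2^\mu a_3^\nu$ on $\mathbb P^1$ takes a single value on a dense set, so it is constant. Taking classes on $M$ gives $\lambda h_1+\mu h_2+\nu h_3=0$. The $h_i$ are independent, so $\lambda=\mu=\nu=0$, and in particular $r_1r_2=-\nu=0$. $\square$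

**Step 4: horizontal divisors lie over every puncture of $C_{12}$.** To use Lemma 6 we need enough horizontal divisors. First, $(g,f_{12}):M\to C_{123}\times C_{12}$ is dominant. Otherwise, by Proposition 3, $g$ and $f_{12}$ factor through a smooth affine curve $\tilde T$. Then $h_1$ and $e_{12}$ are both pulled back from $H^1(\tilde T;\mathbb C)$, and $H^2(\tilde T;\mathbb C)=0$ gives $e_{12}\cup h_1=0$. This contradicts $h_1\notin V_{12}=Z(e_{12})$.

Hence $(g,f_{12}):\bar M\to\mathbb P^1\times\mathbb P^1$, being dominant and proper, is surjective. Identify $C_{12}=\mathbb P^1\setminus\{0,1,\infty\}$ and let $k\in\{0,1,\infty\}$. The fiber $f_{12}^{-1}(k)\subset\bar M$ is the support of a divisor, it lies in the boundary because $f_{12}(M)\subseteq C_{12}$, and it maps onto $\mathbb P^1$ under $g$. It has finitely many components, each with image a point or $\mathbb P^1$, so one of them, $D_k$, satisfies $g(D_k)=\mathbb P^1$.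

**Step 5: count three punctures.** We now contradict the fact that $C_{12}$ has only three punctures. With $m_k=\mathrm{ord}_{D_k}(f_{12}^*t_k)>0$, where $t_k$ is a local coordinate at $k$,
$$\mathrm{ord}_{D_k}u_{12}=m_k\,\mathrm{ord}_k w_{12},\qquad \mathrm{ord}_{D_k}u_{21}=m_k\,\mathrm{ord}_kw_{21},$$
so Lemma 6 gives
$$\mathrm{ord}_k(w_{12})\cdot\mathrm{ord}_k(w_{21})=0\qquad(k=0,1,\infty).\tag{9}$$
But $w_{12},w_{21}$ are non-constant, because $Ne_{12}$ and $Ne_{21}$ are non-zero. Their divisors have degree $0$ and support in $\{0,1,\infty\}$. Each support has at least two elements, so the two supports meet, contradicting (9). (For instance, if $w_{12}=z$ and $w_{21}=z-1$, both have a pole at $\infty$.) This proves Theorem A. $\blacksquare$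

## 6. Passing to finite index: from winding numbers to loops

Does the same argument treat finite-index subgroups? Two things break. Lemma 1, and with it Lemmas 4 and 5, was a computation with the basis $e_{ij}$ of $H^1(P\Sigma_n)$. The count of punctures breaks as well. Let $G'\subset P\Sigma_3$ be the preimage under $\varphi_{12}$ of an index-$2$ subgroup of $F_2$. That image is free of rank $3$, and a non-compact curve with this fundamental group is $\mathbb P^1$ minus $4$ points or a genus-$1$ curve minus $2$ points. On $\mathbb P^1\setminus\{0,1,s,\infty\}$ the units $z/(z-1)$ and $z-s$ have disjoint divisors, so Step 5 gives nothing.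

Here is a reading of Lemma 6 that survives. Let $\gamma_D\in\pi_1(M)$ be a meridian of $D$. The order $\mathrm{ord}_D(u_{ij})$ is the winding number of $u_{ij}$ along $\gamma_D$, so it equals $Ne_{ij}(\gamma_D)$. Lemma 6 says that one of $e_{12}(\gamma_D),e_{21}(\gamma_D)$ vanishes: the class of $\varphi_{12}(\gamma_D)$ in $H_1(F_2)=\mathbb Z^2$ is a multiple of a basis vector. We shall prove the non-abelian version, namely that the image of $\gamma_D$ in $F_2$ is conjugate to a power of a basis element. The reason is that $\gamma_D$ commutes with the whole fundamental group of a circle bundle over (an open part of) $D$. In this form the statement passes to finite index. The role of Lemma 4 is taken by a statement about surjections to free groups with finitely generated kernel.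

## 7. Finitely generated kernels and elements fixed up to conjugacy

This section collects the group theory. The first item gives finitely generated kernels.

**Lemma 7.** For $n\ge3$ the kernel of the map $P\Sigma_n\to P\Sigma_{n-1}$ that sets $x_n=1$ is finitely generated. Hence $\ker(P\Sigma_n\to P\Sigma_m)$ is finitely generated for $2\le m\le n$.

*Proof.* Let $H=\langle\alpha_{in},\alpha_{ni}:i<n\rangle$. We check that $H$ is normal. Let $j,k<n$ be distinct and $\epsilon=\pm1$, and conjugate the generators of $H$ by $\alpha_{jk}^\epsilon$.

* $\alpha_{jk}$ commutes with $\alpha_{nk}$ by (R2), and with $\alpha_{in},\alpha_{ni}$ for $i\ne j,k$ by (R1).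
* $\alpha_{jk}\alpha_{nk}=\alpha_{nk}\alpha_{jk}$ commutes with $\alpha_{jn}$ by R3$(j,n,k)$ and with $\alpha_{nj}$ by R3$(n,j,k)$. Writing $\alpha_{jk}^\epsilon=\alpha_{nk}^{-\epsilon}(\alpha_{nk}\alpha_{jk})^\epsilon$, we get $\alpha_{jk}^{\epsilon}\alpha_{jn}\alpha_{jk}^{-\epsilon}=\alpha_{nk}^{-\epsilon}\alpha_{jn}\alpha_{nk}^{\epsilon}\in H$, and likewise for $\alpha_{nj}$.
* $\alpha_{jk}$ commutes with $\alpha_{jn}\alpha_{kn}$ by R3$(j,k,n)$, so $\alpha_{jk}^{\epsilon}\alpha_{kn}\alpha_{jk}^{-\epsilon}=(\alpha_{jk}^{\epsilon}\alpha_{jn}\alpha_{jk}^{-\epsilon})^{-1}\alpha_{jn}\alpha_{kn}\in H$.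

These are all the generators of $H$, so $H$ is normal. Setting $\alpha_{in}=\alpha_{ni}=1$ in McCool's presentation makes every relator involving the index $n$ trivial: in (R1), (R2) and (R3) either one entry of the commutator becomes $1$, or, for R3 with $k=n$, the product $\alpha_{in}\alpha_{jn}$ does. What remains is McCool's presentation of $P\Sigma_{n-1}$. So the kernel is $H$. The second assertion follows by induction, since an extension of a finitely generated group by a finitely generated group is finitely generated. $\square$

Under $\alpha_{21}\leftrightarrow x_1$, $\alpha_{12}\leftrightarrow x_2$, the group $P\Sigma_2=\mathrm{Inn}(F_2)$ is identified with $F_2$, as in Section 1. The map $P\Sigma_3\to P\Sigma_2$ of Lemma 7 is then $\varphi_{12}$, and it sends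
$$c_w\mapsto c_{\bar w},\qquad \bar w=\text{image of }w\text{ under }x_3\mapsto1 .\tag{10}$$

The next item will identify meridians.

**Lemma 8.** Let $w\in F_3$, and suppose that for some $m\ge1$ every $\alpha_{ij}^m$ preserves the conjugacy class of $w$. Then $w$ is conjugate to a power of some $x_i$.

*Proof.* We may take $w$ cyclically reduced. Suppose it involves two different letters. By symmetry let them be $x_2$ and $x_3$. Write $w$ cyclically as
$$y_1x_1^{c_1}y_2x_1^{c_2}\cdots y_qx_1^{c_q},\qquad\text{indices mod }q,$$
where each $y_i$ is a non-zero power of $x_2$ or of $x_3$, $c_i\in\mathbb Z$, and $c_i\ne0$ if $y_i,y_{i+1}$ are powers of the same letter. Apply $\alpha_{21}^L$, which sends $x_2\mapsto x_1^Lx_2x_1^{-L}$ and fixes $x_1,x_3$. A block $y_i=x_2^d$ becomes $x_1^Lx_2^dx_1^{-L}$. So the blocks $y_i$ stay, and the exponent $c_i$ between $y_i$ and $y_{i+1}$ becomes $c_i$ if their letters agree, $c_i-L$ if the letters are $(x_2,x_3)$ in this order, and $c_i+L$ if they are $(x_3,x_2)$. Exponents between equal letters are unchanged, so the new word has the same form and is cyclically reduced. Its cyclic length is $\sum|y_i|+\sum|c_i'|$,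 where $|y_i|$ is the length of $y_i$ and $c_i'$ are the new exponents. Both letters occur, so some $c_i'$ is $c_i\pm L$. For $L=mk$ with $k$ large the cyclic length exceeds that of $w$, so the conjugacy class has changed. But $\alpha_{21}^{mk}=(\alpha_{21}^m)^k$ preserves it, a contradiction. $\square$

For example, $w=x_2x_3$ goes under $\alpha_{21}^L$ to $x_1^Lx_2x_1^{-L}x_3$, of cyclic length $2+2L$, whereas $x_2$ goes to a conjugate of itself.

**Schreier's theorem.** A finitely generated normal subgroup $N$ of infinite index in a free group $F$ is trivial.

Here is a reminder of why. Let $X$ be the covering of a rose with $\pi_1(X)=N$; it is regular with deck group $F/N$. If $N\neq 1$, the union of the reduced cyclic closed paths in $X$ is a non-empty subgraph. It is finite because $N$ is finitely generated, and it is preserved by deck transformations. These act transitively on the vertices, so $X$ has finitely many vertices and $N$ has finite index.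

**Lemma 9.** Let $S$ be the fundamental group of a closed surface of genus $\ge2$. There is no surjection with finitely generated kernel from $S$ onto a free group $F$ of finite rank $\ge2$.

*Proof.* Let $N$ be the kernel, $1\ne x\in F$, and $S'\subset S$ the preimage of $\langle x\rangle\cong\mathbb Z$. Since $\langle x\rangle$ has infinite index in $F$, $S'$ has infinite index in $S$. It is the fundamental group of a non-compact surface, hence free. $N$ is a finitely generated normal subgroup of $S'$ with $S'/N\cong\mathbb Z$, so $N=1$ by Schreier's theorem and $S\cong F$. This contradicts $H^2(S;\mathbb Z)\neq0$. $\square$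

## 8. Free quotients realized exactly by curves

We now sharpen Proposition 2: when the kernel is finitely generated, the free quotient is the fundamental group of the curve.

**Lemma 10.** Let $M$ be smooth connected quasi-projective and let $\varphi:\pi_1(M)\to F$ be a surjection with finitely generated kernel onto a free group of finite rank $\ge2$. Then there are an admissible $f:M\to C$ with $C$ non-compact and $\chi(C)<0$, and an isomorphism $j:\pi_1(C)\to F$, with $\varphi=j\circ f_*$.

*Proof.* Take $f:M\to C$ from Proposition 2, so $\varphi^*H^1(F;\mathbb C)\subseteq f^*H^1(C;\mathbb C)$. Let $C^\circ\subset C$ be the complement of a finite set such that $f$ is a topological fibration over $C^\circ$, with connected fiber $\Phi$, and put $M^\circ=f^{-1}(C^\circ)$. Then $\pi_1(\Phi)\to\pi_1(M^\circ)\to\pi_1(C^\circ)\to1$ is exact and $\pi_1(M^\circ)\to\pi_1(M)$ is onto. The image $L_0$ of $\pi_1(\Phi)$ in $\pi_1(M)$ is finitely generated and normal.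

**The fiber dies.** We claim $\varphi(L_0)=1$, so that $\varphi$ descends to $\pi_1(C^\circ)$. Otherwise $\varphi(L_0)$, a non-trivial finitely generated normal subgroup of $F$, has finite index by Schreier's theorem. Let $0\ne a'\in H^1(F;\mathbb C)$. Since $\varphi^*a'\in f^*H^1(C;\mathbb C)$ and $f$ is constant on $\Phi$, $\varphi^*a'$ vanishes on $L_0$. So $a'$ vanishes on a finite-index subgroup of $F$, and as its values lie in the torsion-free group $\mathbb C$, $a'=0$. This is a contradiction.

**The missing points can be filled in.** We now have a surjection $\pi_1(C^\circ)\to\pi_1(M)/L_0\to F$ and want it to factor through $\pi_1(C)$. For $c\in C\setminus C^\circ$ the divisor $f^{-1}(c)$ is non-empty, because $f$ is surjective. Choose a component, of multiplicity $\mu\ge1$. Its meridian is trivial in $\pi_1(M)$ and maps to a conjugate of $\delta_c^\mu$ in $\pi_1(C^\circ)$, where $\delta_c$ is a loop around $c$. So $\delta_c^\mu\mapsto1$ in $F$, and $\delta_c\mapsto1$ because $F$ is torsion-free. As $\pi_1(C)$ is the quotient of $\pi_1(C^\circ)$ by the normal closure of the $\delta_c$, we obtain $j:\pi_1(C)\to F$, onto. The maps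 $\varphi$ and $j\circ f_*$ agree on the image of $\pi_1(M^\circ)$, which is all of $\pi_1(M)$.

**The map $j$ is injective.** Since $f_*$ is onto, $\ker j=f_*(\ker\varphi)$, which is finitely generated. If $C$ were compact, its genus would be $\ge2$, contradicting Lemma 9. So $C$ is non-compact and $\pi_1(C)$ is free. The subgroup $\ker j$ is finitely generated, normal, and of infinite index because $F$ is infinite, so it is trivial by Schreier's theorem. $\square$

One more fact about images of fundamental groups is needed.

**Lemma 11.** If $Y$ is an irreducible smooth variety and $p:Y\to C$ a dominant morphism to a smooth connected curve, then $p_*\pi_1(Y)$ has finite index in $\pi_1(C)$.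

*Proof.* Over a non-empty Zariski-open $C'\subset C$, $p$ is a locally trivial topological fibration whose fiber has finitely many components, and $p^{-1}(C')$ is connected. By exactness of $\pi_1(p^{-1}(C'))\to\pi_1(C')\to\pi_0(\text{fiber})$, the image of $\pi_1(p^{-1}(C'))$ in $\pi_1(C')$ has finite index. As $\pi_1(C')\to\pi_1(C)$ is onto, the image of $\pi_1(p^{-1}(C'))$ in $\pi_1(C)$ has finite index, and it is contained in $p_*\pi_1(Y)$. $\square$

## 9. Meridians of horizontal divisors in $P\Sigma_3$: proof of Theorem B

Let $\pi=\pi_1(M)$, and suppose $\theta:\pi\to P\Sigma_3$ has finitely generated kernel and image of finite index. We derive a contradiction.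

**Step 1: two maps to curves.** We replace $g$ and $f_{12}$ of Section 4 by maps that work for $\theta$. Put
$$\psi_0=\varphi_0\theta:\pi\to F_3,\qquad \psi_1=\varphi_{12}\theta:\pi\to P\Sigma_2=F_2=\langle x_1,x_2\rangle .$$
Their images have finite index, so they are free of finite rank $\ge2$. Their kernels $K_0,K_1$ are finitely generated: $K_0$ is an extension of $\theta(\pi)\cap\ker\varphi_0$ by $\ker\theta$, and $\theta(\pi)\cap\ker\varphi_0$ has finite index in $\ker\varphi_0=\mathrm{Inn}(F_3)$ (see (3)), which is finitely generated. For $K_1$ the same argument works with $\ker\varphi_{12}$, which is finitely generated by Lemma 7. By Lemma 10 there are admissible maps $g:M\to C_0$ and $f:M\to C_1$ to non-compact curves with negative Euler characteristic, and identifications $\pi_1(C_0)=\psi_0(\pi)\le F_3$ and $\pi_1(C_1)=F':=\psi_1(\pi)\le F_2$, both of finite index, under which $g_*=\psi_0$ and $f_*=\psi_1$.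

**Step 2: the maps are independent.** We show that $(g,f):M\to C_0\times C_1$ is dominant. Otherwise, by Proposition 3, $g$ and $f$ factor through a dominant morphism $q:M\to\tilde T$ to a smooth affine curve. The group $H=q_*\pi\le\pi_1(\tilde T)$ is free. Since $\psi_0=g_*$ factors through $q_*$, $\ker q_*\subseteq K_0$. So $q_*(K_0)$ is a finitely generated normal subgroup of $H$ with $H/q_*(K_0)\cong\pi/K_0$ infinite. By Schreier's theorem $q_*(K_0)=1$, so $K_0=\ker q_*$. Likewise $K_1=\ker q_*$, hence $K_0=K_1$. But $\theta(\pi)$ has finite index, so some $u\in\pi$ has $\theta(u)=(\alpha_{21}\alpha_{31})^m$ with $m\ge1$. Then $\psi_0(u)=1$, while $\psi_1(u)=\alpha_{21}^m\ne1$. This is a contradiction.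

**Step 3: a horizontal divisor over each puncture, and its circle bundle.** This step produces the elements and subgroups of $\pi$ on which the argument runs. Choose a smooth projective $\bar M\supset M$ with simple normal crossings boundary such that $g,f$ extend to $\bar M\to\bar C_0$, $\bar M\to\bar C_1$, where $\bar C_0,\bar C_1$ are the smooth compactifications. By Step 2, $(g,f):\bar M\to\bar C_0\times\bar C_1$ is surjective. Let $s\in\bar C_1\setminus C_1$ be a puncture. The fiber $f^{-1}(s)$ lies in the boundary, is the support of a divisor, and maps onto $\bar C_0$ under $g$. So some component $D=D_s$ of it satisfies $g(D)=\bar C_0$.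

Let $D^\circ$ be $D$ minus the other boundary components, and $U=M\cup D^\circ$. The complement of $U$ in $\bar M$ is the union of the other boundary components, so $U$ is open. $D^\circ$ is a connected smooth hypersurface, closed in $U$, with $U\setminus D^\circ=M$. Since $g(M)\subseteq C_0$, the set $g^{-1}(\bar C_0\setminus C_0)$ is a union of boundary components. None of them is $D$, because $g(D)=\bar C_0$. Hence $g(U)\subseteq C_0$.

Let $\mathcal E\to D^\circ$ be the circle bundle bounding a tubular neighborhood of $D^\circ$ in $U$. It is the unit circle bundle of a complex line bundle, that is, a principal $U(1)$-bundle, so its fiber class is central in $\pi_1(\mathcal E)$. Since $\mathcal E\subset M$, after a choice of base path we have the image $\gamma_D\in\pi$ of the fiber class (a meridian of $D$) and the image $\mathcal E_D\le\pi$ of $\pi_1(\mathcal E)$. They have the following properties.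

* $\mathcal E_D$ centralizes $\gamma_D$.
* $g_*\gamma_D=1$, and $g_*(\mathcal E_D)$ has finite index in $\pi_1(C_0)$. Indeed, $g$ maps the tubular neighborhood into $C_0$, so $g|_{\mathcal E}$ is homotopic to the composite $\mathcal E\to D^\circ\xrightarrow{g}C_0$. The first assertion follows. The map $\pi_1(\mathcal E)\to\pi_1(D^\circ)$ is onto because the fiber is connected, so $g_*(\mathcal E_D)$ is, up to conjugation, the image of $\pi_1(D^\circ)\to\pi_1(C_0)$. It has finite index by Lemma 11, because $D^\circ\to C_0$ is dominant.
* $f_*\gamma_D$ is conjugate to $\delta_s^{m_s}$ with $m_s\ge1$, where $\delta_s$ is the positive loop around $s$. Indeed, near a point of $D^\circ$ with local equation $z=0$ for $D$ we have $f^*t_s=z^{m_s}\cdot(\text{unit})$ with $m_s=\mathrm{ord}_D(f^*t_s)\ge1$.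

**Step 4: the shape of $\gamma_D$.** Here the commutation relation is put to use. Since $\varphi_0\theta(\gamma_D)=g_*\gamma_D=1$, (3) gives $\theta(\gamma_D)=c_w$ for some $w\in F_3$. Each $\psi\in\theta(\mathcal E_D)$ commutes with $c_w$. By (2), $c_{\psi(w)}=c_w$, so $\psi(w)=w$ because $F_3$ has trivial center. Moreover $\varphi_0(\theta(\mathcal E_D))=g_*(\mathcal E_D)$ has finite index in $\pi_1(C_0)$, hence in $F_3=P\Sigma_3/\mathrm{Inn}(F_3)$. So the group $\theta(\mathcal E_D)\cdot\mathrm{Inn}(F_3)$ has finite index in $P\Sigma_3$, and it preserves the conjugacy class of $w$. Some common power $m\ge1$ of all $\alpha_{ij}$ lies in it, and Lemma 8 shows that $w$ is conjugate to a power of $x_1$, $x_2$ or $x_3$. By (10), $f_*\gamma_D=\psi_1(\gamma_D)$ corresponds to $\bar w\in F_2$, which is conjugate to a power of $x_1$ or $x_2$, or trivial.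

It is not trivial. To see this, we check that
$$\delta_s\neq1\ \text{ in }\pi_1(C)\ \text{ for every puncture } s \text{ of a non-compact curve } C \text{ with } \chi(C)\le0.\tag{11}$$
If $C$ has at least two punctures, $\delta_s$ is non-zero in $H_1(C;\mathbb Z)$. If $s$ is the only puncture, then $\chi(C)=1-2h\le0$ forces the genus $h\ge1$, and $\delta_s^{\pm1}$ is conjugate to $\prod_{i=1}^h[a_i,b_i]\neq1$ in the free group on the $a_i,b_i$. Now apply (11) to $C_1$ and recall that the free group $\pi_1(C_1)$ is torsion-free, so $\delta_s^{m_s}\ne1$. We have shown: for every puncture $s$ of $C_1$,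
$$\delta_s^{m_s}\in F'\le F_2\ \text{ is conjugate in } F_2 \text{ to a non-zero power of } x_1 \text{ or } x_2.\tag{12}$$

**Step 5: puncture loops become cycles in a graph.** We turn (12) into a contradiction in $H_1$. Let $R$ be the rose with petals $x_1,x_2$ and $\Delta\to R$ the finite covering with $\pi_1(\Delta)=F'$. The preimage of each petal is a disjoint union of circles; call them the $x_1$-cycles and the $x_2$-cycles. Distinct such cycles have no edge in common, so their classes are linearly independent in $H_1(\Delta;\mathbb Z)$, which is a subgroup of the group of cellular $1$-chains of $\Delta$.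

Write $\delta_s^{m_s}=vx_i^kv^{-1}$ with $k\ne0$. Since $\delta_s$ commutes with this element and the centralizer of $x_i^k$ in $F_2$ is $\langle x_i\rangle$, we have $\delta_s=vx_i^lv^{-1}$, and $l\ne0$. Lift this loop to $\Delta$. Because $\delta_s\in F'$, the lift is closed, so the lifted path of $x_i^l$ closes up and runs around one $x_i$-cycle. So $\delta_s$ is freely homotopic in $\Delta$ to $\zeta_s^{t_s}$, where $\zeta_s$ is an $x_i$-cycle and $t_s\ne0$.

**Step 6: different punctures give different cycles.** We need this so that nothing can cancel. Suppose $\zeta_s=\zeta_{s'}$ with $s\ne s'$. Then $\delta_s^{t_{s'}}$ and $\delta_{s'}^{t_s}$ are both freely homotopic to $\zeta_s^{t_st_{s'}}$, so they are conjugate in $\pi_1(C_1)$. Fill in the puncture $s$. In $\pi_1(C_1\cup\{s\})$ the loop $\delta_s$ is trivial, so $\delta_{s'}^{t_s}=1$. The curve $C_1\cup\{s\}$ is still non-compact, since $s'$ is missing, so its fundamental group is free and $\delta_{s'}=1$ there. But $\chi(C_1\cup\{s\})=\chi(C_1)+1\le0$, contradicting (11).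

**Step 7: the contradiction.** The curve $C_1$ has at least one puncture, and $\sum_s[\delta_s]=0$ in $H_1(C_1;\mathbb Z)=H_1(\Delta;\mathbb Z)$, the sum being over all punctures. So $\sum_st_s[\zeta_s]=0$ with all $t_s\neq0$ and the $\zeta_s$ pairwise distinct. This contradicts the linear independence in Step 5 and proves the first assertion of Theorem B. $\blacksquare$

To see Step 7 in the smallest case, let $F'=F_2$ and let $C_1$ have three punctures. Then $\Delta=R$ has only two cycles, while Step 6 would require three different ones. This is the count of Section 5 in another guise.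

## 10. Commensurable groups, products, and the two hypotheses on $\theta$

**Proof of (i).** Let $n\ge3$ and let $G'\le P\Sigma_n$ have finite index. Restrict the forgetful map $P\Sigma_n\to P\Sigma_3$ to $G'$. The image has finite index. The kernel has finite index in $\ker(P\Sigma_n\to P\Sigma_3)$, which is finitely generated by Lemma 7, so it is finitely generated. By the first assertion of Theorem B, $G'$ is not quasi-projective.

Now let $\Gamma$ be commensurable with $P\Sigma_n$ and suppose $\Gamma=\pi_1(X)$ with $X$ smooth connected quasi-projective. Some finite-index subgroup $\Gamma'\le\Gamma$ is isomorphic to a finite-index subgroup of $P\Sigma_n$. But $\Gamma'$ is the fundamental group of a finite étale cover of $X$, which is again smooth quasi-projective. This contradicts what was just shown.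

As to the examples: the symmetric automorphism group consists of the automorphisms of $F_n$ that send each $x_i$ to a conjugate of some $x_j^{\pm1}$, and the full welded braid group of those that send each $x_i$ to a conjugate of some $x_j$. Both act on the finite set of conjugacy classes of the elements $x_j^{\pm1}$, and in both cases the kernel of the action is $P\Sigma_n$. So $P\Sigma_n$ has finite index in each. $\blacksquare$

**Proof of (ii).** Let $K$ be finitely generated. The composite $P\Sigma_n\times K\to P\Sigma_n\to P\Sigma_3$ is onto, with kernel $\ker(P\Sigma_n\to P\Sigma_3)\times K$, which is finitely generated by Lemma 7. So $P\Sigma_n\times K$ is not the fundamental group of a smooth connected quasi-projective variety, by the first assertion of Theorem B. $\blacksquare$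

Finally, neither hypothesis on $\theta$ in Theorem B can be dropped, and free groups of finite rank, which are quasi-projective, show this. The group $P\Sigma_3$ has six generators, so there is a surjection $F_6\to P\Sigma_3$. Its image has finite index. Its kernel is non-trivial, because $P\Sigma_3$ contains $\langle\alpha_{21},\alpha_{31}\rangle\cong\mathbb Z^2$ and so is not free; it has infinite index, because $P\Sigma_3$ is infinite; so by Schreier's theorem it is not finitely generated. In the other direction, the subgroup $\langle\alpha_{12},\alpha_{21}\rangle\le P\Sigma_3$ is free of rank $2$, since $\varphi_{12}$ maps its two generators to a basis of $F_2$. The inclusion $F_2\hookrightarrow P\Sigma_3$ has trivial kernel. Its image has infinite index, since a group with a free subgroup of finite index cannot contain $\mathbb Z^2$: a finite-index subgroup of $\mathbb Z^2$ would be free.
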